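# Comb domains and the sharp threshold $n-\frac12$ for harmonic measure on flat sets

## 1. A half-strip with slits, unfolded onto the line

Take the half-strip $(0,1)\times(0,\infty)$ in the complex plane. Choose finitely many points $q\in(0,1)$ and heights $h_q>0$, and remove the vertical slits standing on the floor at these points:
$$D=\big((0,1)\times(0,\infty)\big)\setminus\bigcup_q\{q\}\times(0,h_q].$$
We call $D$ a *comb*. It is simply connected, and its boundary in the sphere is locally connected. So a conformal map $\varphi=v+iu$ from the upper half-plane $\mathbb H$ onto $D$ extends continuously to the boundary (Carathéodory). There is one prime end at $\infty$ and one at each of the corners $0$ and $1$, so we may normalize $\varphi(\infty)=\infty$, $\varphi(0)=0$, $\varphi(1)=1$. A boundary point on a slit, other than the tip, corresponds to two points of $\mathbb R$, one for each face of the slit. The base of a slit likewise corresponds to two points, one for each of the two corners there.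

As $t$ runs over $\mathbb R$ from left to right, $\varphi(t)$ comes down the left side, runs along the floor, climbs and descends each slit that it meets, and goes up the right side. Let
$$E_D=\{t\in\mathbb R:u(t)=0\}$$
be the preimage of the floor. It is a finite disjoint union of closed intervals in $[0,1]$, it contains $0$ and $1$, and its bounded gaps are the preimages of the slits. So a comb produces a subset of a line. Two facts, proved in Section 8, make this useful.

* The harmonic measure of $\mathbb C\setminus E_D$ with pole $\infty$ is $v'(t)\,dt$ on $E_D$. The mass of a piece of $E_D$ is the length of the corresponding piece of floor.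
* If all slits have height at most $\frac14$, the length of a set $X\subset[0,1]$ is comparable, with absolute constants, to the harmonic measure in $D$ of the boundary part $\varphi(X)$, seen from $z_0=\frac12+2i$.

Masses are thus read off the floor, and lengths are read off the harmonic measure of the comb, which we can influence by making slits taller or shorter. We shall build combs with slits at scales $A^{-1},\dots,A^{-m}$ for which mass is comparable to length to the power $s$, for any prescribed $s<\frac12$, and let $m\to\infty$.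

## 2. Dimension of harmonic measure on flat AD-regular sets

**Definition (AD-regular set).** Let $s>0$ and $C_0>1$. A set $E\subset\mathbb R^{n+1}$ is $(s,C_0)$-AD regular, or simply $s$-AD regular, if
$$C_0^{-1}r^s\le\mathcal H^s(E\cap B(x,r))\le C_0r^s\qquad\text{for all }x\in E,\ 0<r\le\operatorname{diam}(E).$$

For example, the middle-thirds Cantor set is AD regular with $s=\log2/\log3$. Let $\nu$ be its natural measure and $3^{-k-1}<r\le3^{-k}$. The ball $B(x,r)$ contains the interval of generation $k+1$ through $x$, so $\nu(B(x,r))\ge2^{-k-1}\ge\frac12r^s$. It meets at most two intervals of generation $k$, since meeting three would require length more than $3\cdot3^{-k}$, so $\nu(B(x,r))\le2\cdot2^{-k}\le2(3r)^s=4r^s$. Lemma 9 below turns these bounds into AD regularity.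

Throughout, $n\ge1$, and $E\subset\mathbb R^{n+1}$ is a nonempty $s$-AD regular compact set contained in a hyperplane, with $s\in(n-1,n)$. For $s\le n-1$ such a set is polar and harmonic measure is not defined. For $s\in(n-1,n)$ the set $E$ is non-polar and $\mathcal H^n(E)=0$, so $\Omega=\mathbb R^{n+1}\setminus E$ is connected. Let $\omega$ be the harmonic measure for $\Omega$.

**Definition (dimension of $\omega$).** $\dim\omega=\inf\{\dim_HF:F\subset E,\ \omega(E\setminus F)=0\}$.

By Harnack's inequality harmonic measures with different poles have the same null sets, so $\dim\omega$ does not depend on the pole. Always $\dim\omega\le\dim_HE=s$. The question is when the inequality is strict. Xavier Tolsa's paper "The dimension of harmonic measure on some AD-regular flat sets of fractional dimension", arXiv:2301.04084 (2023), contains the following.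

**Theorem 1.** For $n\ge1$ and $s\in[n-\frac12,n)$, let $E\subset\mathbb R^{n+1}$ be an $s$-AD regular compact set contained in a hyperplane. Then $\dim\omega<s$.

**Theorem 2.** For $C_0>1$ there exists $\varepsilon=\varepsilon(n,C_0)>0$ such that, if $s\in[n-\frac12-\varepsilon,n)$ and $E\subset\mathbb R^{n+1}$ is an $(s,C_0)$-AD regular compact set contained in a hyperplane, then $\dim\omega<s$.

For instance, Theorem 1 applies to the Cantor set above, on a line in $\mathbb R^2$, because $\log2/\log3>\frac12$. In the other direction, for $n=1$ and some $s<\frac12$ there are examples of $s$-AD regular compact subsets of a line with $\omega$ mutually absolutely continuous with $\mathcal H^s|_E$. The question left open by that paper is whether $n-\frac12$ is sharp in Theorem 1, uniformly in the regularity constant. Is there $s_0\in(n-1,n-\frac12)$, depending on $n$ only, such that $\dim\omega<s$ for all $s\in[s_0,n)$, all $C_0>1$, and all $(s,C_0)$-AD regular compact $E$ in a hyperplane? The answer is no for every $n\ge1$, and every $s$ below the threshold admits a counterexample.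

**Theorem A.** Let $s\in(0,\frac12)$. There is a compact $s$-AD regular set $E$ with $\{0,1\}\subset E\subset[0,1]\subset\mathbb R\subset\mathbb R^2$ whose harmonic measure $\omega$ (pole $\infty$) satisfies $C^{-1}r^s\le\omega(B(x,r))\le Cr^s$ for $x\in E$, $0<r\le1$. Hence $C'^{-1}\mathcal H^s|_E\le\omega\le C'\mathcal H^s|_E$ and $\dim\omega=s$.

**Theorem B.** Let $n\ge1$ and $s\in(n-1,n-\frac12)$. There is a compact $s$-AD regular set $E\subset\mathbb R^{n+1}$, contained in a hyperplane, whose harmonic measure is mutually absolutely continuous with $\mathcal H^s|_E$. In particular $\dim\omega=s$.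

**Corollary.** (i) For $s\in(n-1,n)$: every $s$-AD regular compact subset of a hyperplane satisfies $\dim\omega<s$ if and only if $s\ge n-\frac12$. So no $s_0$ as in the question exists: for any $s_0\in(n-1,n-\frac12)$ the property already fails at $s=s_0$.

(ii) For $s=n-\frac12-\eta$ with $0<\eta\le\frac14$, the set in Theorem B can be taken $(s,C_0)$-AD regular with $C_0\le\exp(C_n\eta^{-1}\log\frac1\eta)$. Consequently any admissible $\varepsilon(n,C_0)$ in Theorem 2 satisfies $\varepsilon(n,C_0)\le C_n'\frac{\log\log C_0}{\log C_0}$ for large $C_0$.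

## 3. No slit and one slit, computed by hand

**No slit.** The map $z\mapsto\sin^2(\pi z/2)=\frac12(1-\cos\pi z)$ takes the half-strip onto $\mathbb H$, with floor onto $[0,1]$, left side onto $(-\infty,0]$ and right side onto $[1,\infty)$. So $E_D=[0,1]$, $v(t)=\frac2\pi\arcsin\sqrt t$ and
$$v'(t)=\frac1{\pi\sqrt{t(1-t)}},$$
which is the harmonic measure of a segment from $\infty$. Near the corner, a floor piece $[0,t]$ corresponds to length $\sin^2(\pi t/2)$, of order $t^2$. A right-angled corner squares lengths: $\mu([0,\varrho])$ is of order $\varrho^{1/2}$. Every slit base in a comb has two such corners, and this exponent will be harmless exactly because $s<\frac12$.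

**One slit, in the middle.** Remove $\{\frac12\}\times(0,h]$. The map $z\mapsto-\cos\pi z$ takes the half-strip to $\mathbb H$ and the floor to $[-1,1]$. It sends $\frac12+iy$ to $i\sinh\pi y$, so the slit becomes $\{i\sigma:0<\sigma\le S\}$ with $S=\sinh\pi h$. Then $\zeta\mapsto\sqrt{\zeta^2+S^2}$ maps $\mathbb H$ minus this slit onto $\mathbb H$. It sends $\pm1$ to $\pm\cosh\pi h$ and the two corners at the slit base to $\pm S$. The floor becomes $[-\cosh\pi h,-S]\cup[S,\cosh\pi h]$. Rescaled to $[0,1]$, each of the two intervals has mass $\frac12$ and length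
$$\frac{\cosh\pi h-\sinh\pi h}{2\cosh\pi h}=\frac1{1+e^{2\pi h}}.$$
If the height is measured in child widths, $h=L\cdot\frac12$, this is $1/(1+e^{\pi L})$. A slit of $L$ child widths therefore costs a factor about $e^{-\pi L}$ in length and nothing in mass, and by choosing $L$ we can hit length $2^{-1/s}$ exactly for any $s\in(0,1)$. With more children per cell a new effect appears: children near the ends of the cell are harder to reach than children in the middle. Most of the proof deals with this.

## 4. Tools, and harmonic functions in a rectangle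

Letters $c,C$ denote absolute positive constants that may change from line to line, $a\approx b$ means $C^{-1}b\le a\le Cb$, and $\omega_G^z$ is the harmonic measure of $G$ with pole $z$. The following standard facts are used.

* In the planar domains of Sections 5–8 every boundary point lies in a nondegenerate continuum contained in the complement, so every boundary point is regular. The maximum principle holds for bounded harmonic functions even if finitely many boundary points and the point $\infty$ are excepted.
* (Markov property.) If $G'\subset G$ and $B\subset\partial G$ is Borel, then for $z\in G'$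
$$\omega_G^z(B)=\omega_{G'}^z(B\cap\partial G')+\int_{\partial G'\cap G}\omega_G^\zeta(B)\,d\omega_{G'}^z(\zeta).\tag{1}$$
In particular $\omega_{G'}^z(B)\le\omega_G^z(B)$ for $B\subset\partial G\cap\partial G'$.
* (Green function.) Let $K\subset\mathbb R$ be compact and let $g\ge0$ be continuous on $\mathbb C$, zero on $K$, harmonic on $\mathbb C\setminus K$, with $g=\log|z|+O(1)$ at $\infty$. Then $K$ is non-polar, since otherwise $g$ would extend to a nonconstant positive harmonic function on $\mathbb C$. Moreover $g$ is the Green function of $\mathbb C\setminus K$ with pole $\infty$. Harmonic measure from $\infty$ is the equilibrium measure of $K$, and the Green function is the logarithmic potential of the equilibrium measure plus a constant (Ransford, *Potential Theory in the Complex Plane*, Section 4.4 and Theorem 4.3.14). Taking distributional Laplacians, $\omega^\infty=\frac1{2\pi}\Delta g$.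

Write $\theta(x)=\sin\pi x$. For $0\le x\le1$ we have $\theta(x)\ge2\min(x,1-x)$, by concavity.

**Lemma 1.** Let $f\ge0$ be bounded Borel on $(0,1)$ and $\hat f_1=\int_0^1f\,\theta$. Let $Hf$ be the harmonic function in $(0,1)\times(0,T)$ with data $f$ on the bottom and $0$ on the other sides. Then

(i) $Hf(x,y)\le3e^{-\pi y}\theta(x)\hat f_1$ if $1\le y<T$;

(ii) $Hf(x,y)\ge e^{-\pi y}\theta(x)\hat f_1$ if $1\le y\le T-1$;

(iii) $\int_0^1Hf(x,y)\theta(x)\,dx=\hat f_1\frac{\sinh\pi(T-y)}{\sinh\pi T}\le\hat f_1$ for $0<y<T$.

*Proof.* With $\hat f_j=\int_0^1f(\xi)\sin(j\pi\xi)\,d\xi$,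
$$Hf(x,y)=2\sum_{j\ge1}\hat f_j\sin(j\pi x)\frac{\sinh j\pi(T-y)}{\sinh j\pi T}.$$
For $f\in C_c^\infty(0,1)$ the series converges uniformly up to the boundary and solves the problem. For fixed $(x,y)$ both sides are integrals of $f$ against a finite measure; these agree on $C_c^\infty(0,1)$, hence on bounded Borel $f$. Orthogonality gives (iii). The quotient of hyperbolic sines equals $e^{-j\pi y}\frac{1-e^{-2j\pi(T-y)}}{1-e^{-2j\pi T}}\le e^{-j\pi y}$. Since $|\sin j\alpha|\le j|\sin\alpha|$, also $|\hat f_j|\le j\hat f_1$. So the terms $j\ge2$ total at most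
$$2e^{-\pi y}\theta(x)\hat f_1\sum_{j\ge2}j^2e^{-(j-1)\pi y}.$$
For $q=e^{-\pi}$ we have $\sum_{j\ge1}j^2q^{j-1}=\frac{1+q}{(1-q)^3}<1.2$. For $y\ge1$ this gives (i) with constant $2.4$. In (ii) the quotient for $j=1$ is at least $e^{-\pi y}(1-e^{-2\pi})$, and $2(1-e^{-2\pi}-0.2)\ge1$. $\square$

We use the lemma translated, scaled and reflected. For $f\equiv1$, $\hat f_1=2/\pi$. Hence the harmonic measure of the *top* of a rectangle, at a point one width below it with normalized horizontal coordinate $x$, is at most
$$3e^{-\pi}\tfrac2\pi\theta(x)<0.09\,\theta(x),\tag{2}$$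
provided the height exceeds the width.

## 5. The $A$-adic comb and the harmonic measure of a lid

Fix $s\in(0,\frac12)$ and a large integer $A$, put $L_+=\frac{\log A}{\pi s}$, and assume $3\le L_+\le A/4$, so $A\ge12$. Let $\mathcal G_k$ be the set of cells $I=[iA^{-k},(i+1)A^{-k}]\subset[0,1]$, with width $w_I=A^{-k}$. Fix $m\ge1$ and a vector
$$L=(L_I)\in[3,L_+]^{\mathcal G_0\cup\dots\cup\mathcal G_{m-1}}.$$
For $q\in(0,1)\cap A^{-m}\mathbb Z$ let $k+1$ be the least integer with $q\in A^{-k-1}\mathbb Z$. Then there is exactly one $I\in\mathcal G_k$ with $q\in\operatorname{int}I$. We say $q$ is attached to $I$ and put $h_q=L_IA^{-k-1}$. Also $h_0=h_1=\infty$. All $A-1$ slits that divide one cell into its children have the same height, $L_I$ child widths. Let $D=D_L$ be the comb with these slits.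

Let $I\in\mathcal G_k$, $k\le m$, $w=w_I$.

* **(F1)** Each endpoint $q$ of $I$ has $h_q\ge3w$. Indeed, if $q\in(0,1)$, it is attached to a cell of generation $k'\le k-1$, so $h_q\ge3A^{-k'-1}\ge3w$.
* **(F2)** Each slit point $q\in\operatorname{int}I$ has $h_q\le L_+w/A\le w/4$. If $k\le m-1$, the $A-1$ points dividing $I$ into children have $h_q=L_Iw/A\ge3w/A$, and all other $q\in\operatorname{int}I$ have $h_q\le L_+w/A^2\le w/(4A)$. If $k=m$ there are no such $q$.

Put $\sigma_I=\operatorname{int}I\times\{w\}$ (the *lid* of $I$), $\tau_I=\operatorname{int}I\times\{2w\}$, and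
$$D^I=D\setminus(\operatorname{int}I\times(0,w]).$$
By (F1) the vertical sides of the removed box lie in $\partial D$, so $D^I$ is open. It is connected, since from each of its points one can move vertically upward inside it. With $z_0=\frac12+2i$ let
$$P(I)=P_L(I)=\omega_{D^I}^{z_0}(\sigma_I)>0,$$
and let $\nu_I$ be the probability measure $\frac\pi{2w}\sin\frac{\pi(x-a)}w\,dx$ on $\sigma_I$, where $I=[a,a+w]$. By (F2), $D^{[0,1]}=(0,1)\times(1,\infty)$, so $p_0:=P([0,1])$ is an absolute constant.

The first lemma says that harmonic measure arrives at a lid with a universal profile.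

**Lemma 2.** For $I\in\mathcal G_k$, $k\le m$, and Borel $B\subset\sigma_I$: $\ C^{-1}\nu_I(B)P(I)\le\omega_{D^I}^{z_0}(B)\le C\nu_I(B)P(I)$.

*Proof.* Normalize $I=[0,1]$, $w=1$. Let $u(z)=\omega_{D^I}^z(B)$, $M=\sup_{\tau_I}u$, and $V=D^I\setminus((0,1)\times(1,2])$, which is open by (F1). On $\partial V$ the function $u$ vanishes except on $\tau_I$, so $u\le M$ on $V$. By (F1) and (F2), the rectangle $(0,1)\times(1,3)$ lies in $D^I$ and its vertical sides lie in $\partial D$, where $u=0$. On its top $u\le M$, and on its bottom $u=1_B$. At height $2$, Lemma 1 (with $y=1$, $T=2$ and $\hat f_1=\frac2\pi\nu_I(B)$) and (2) give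
$$c\,\theta(x)\nu_I(B)\le u(x,2)\le C\theta(x)\nu_I(B)+0.09M\theta(x).$$
Taking the supremum, $M\le C\nu_I(B)$, and so $u(x,2)\approx\theta(x)\nu_I(B)$. The same holds for $B=\sigma_I$, where $\nu_I=1$. Dividing, $\omega_{D^I}^\zeta(B)\approx\nu_I(B)\,\omega_{D^I}^\zeta(\sigma_I)$ for $\zeta\in\tau_I$. If $k=0$ then $z_0\in\tau_I$. If $k\ge1$ then $z_0$ lies in the unnormalized $V$, because $2w<2$; by (1), integrate over $\tau_I$ against $\omega_V^{z_0}$. $\square$

## 6. From the lid of a cell to the lid of a child

**Lemma 3.** There is an absolute $C_*\ge1$ such that, if $I\in\mathcal G_k$, $k\le m-1$, and $J$ is the $j$-th child of $I$ ($1\le j\le A$), then with $r=A^{-1}\sin\frac{\pi(j-1/2)}A\,e^{-\pi L_I}$,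
$$C_*^{-1}\,r\le\frac{P(J)}{P(I)}\le C_*L_+^2\log A\cdot r.$$

The three factors of $r$ have meanings: the child has relative width $A^{-1}$, the profile $\theta$ on the lid makes end children less reachable, and descending between slits of height $L_I$ child widths costs $e^{-\pi L_I}$.

*Proof.* Normalize $I=[0,1]$, $w=1$. Put $w'=1/A$, $\ell=L_I$, $h=\ell/A\le\frac14$, $x_J=(j-\frac12)/A$, and $U(z)=\omega_{D^J}^z(\sigma_J)$. Then $D^I\subset D^J$, $\partial D^I\cap D^J=\sigma_I$ and $\sigma_J\cap\partial D^I=\emptyset$, so (1) gives $P(J)=\int_{\sigma_I}U\,d\omega_{D^I}^{z_0}$. By Lemma 2,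
$$\frac{P(J)}{P(I)}\approx\int_0^1U(x,1)\theta(x)\,dx.$$

**Step 1: reduction to the level of the slit tips.** We replace height $1$ by height $h$. Let
$$b=\int_0^1U(x,h)\theta(x)\,dx,\qquad M=\sup_{\tau_I}U.$$
As in Lemma 2, $U\le M$ on $D^J\setminus((0,1)\times(0,2])$, in particular at height $3$. By (F1), (F2) and $w'<h$, the rectangle $(0,1)\times(h,3)$ lies in $D^J$, with vertical sides in $\partial D$. Height $2$ is at distance $2-h\ge1.75$ from its bottom and $1$ from its top, so Lemma 1(i) and (2) give $U\le0.09M+3e^{-1.75\pi}b$ on $\tau_I$. Hence $M\le6e^{-1.75\pi}b\le b/2$. Lemma 1(iii), with $T=3-h$ and $y=1-h$, gives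
$$\int_0^1U(x,1)\theta\,dx\ge\frac{\sinh2\pi}{\sinh\pi(3-h)}\,b\ge\frac{\sinh2\pi}{\sinh3\pi}\,b,\qquad\int_0^1U(x,1)\theta\,dx\le b+M\le2b.$$
Thus $P(J)/P(I)\approx b$, and $M\le b/2$ is kept for later.

**Step 2: lower bound for $b$.** We look only at the channel above $J$. The rectangle $\operatorname{int}J\times(w',h+w')$ lies in $D^J$, because slits inside $\operatorname{int}J$ have height at most $\frac1{4A}<w'$. Its bottom is $\sigma_J$, where $U=1$, and $U\ge0$ on the rest of its boundary. Scaled by $A$ it has height $\ell$, and $y=h$ is at level $\ell-1\in[1,\ell-1]$. So Lemma 1(ii) gives, on $J$,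
$$U(x,h)\ge\tfrac2\pi e^{-\pi(\ell-1)}\theta_J(x),\qquad\theta_J(x)=\sin\Big(\pi A\big(x-\tfrac{j-1}A\big)\Big).$$
On the middle half of $J$, $\theta_J\ge\frac{\sqrt2}2$. There also $|x-x_J|\le\frac1{4A}\le\frac12\min(x_J,1-x_J)$, so $x$ lies between $\frac{x_J}2$ and $\frac{1+x_J}2$. At both these points $\theta\ge\frac12\theta(x_J)$, because $\theta$ is concave and vanishes at $0$ and $1$. By concavity again, $\theta(x)\ge\frac12\theta(x_J)$. Since the middle half has length $\frac1{2A}$, $b\ge cA^{-1}\theta(x_J)e^{-\pi\ell}$.

**Step 3: the size of $U$ at the mouth of the channel.** This prepares the upper bound. Let $N$ be the supremum of $U$ over $\operatorname{int}J\times\{h-w'\}$. Here $h-w'\ge2w'$. The set $D^J\setminus(\operatorname{int}J\times(0,h-w'])$ is open, since the endpoints of $J$ carry slits or sides of height at least $h$. On its boundary $U$ vanishes except on $\operatorname{int}J\times\{h-w'\}$, apart from finitely many points. By the maximum principle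
$$U\le N\quad\text{on }D^J\setminus(\operatorname{int}J\times(0,h-w']).\tag{3}$$
The rectangle $\operatorname{int}J\times(w',h)$ lies in $D^J$, its sides lie in $\partial D$, $U=1$ on its bottom and $U\le N$ on its top. The level $h-w'$ is $\ell-2\ge1$ widths above the bottom and one width below the top. So Lemma 1(i) and (2) give $N\le3\cdot\frac2\pi e^{-\pi(\ell-2)}+0.09N$, and therefore $N\le3e^{-\pi(\ell-2)}$.

**Step 4: upper bound for $b$ by a barrier.** Outside the channel we dominate $U$ by a Poisson kernel, whose decay brings in the factor $\theta(x_J)$. Let $\rho=2\ell/A\le\frac12$ and $K_\rho=\{|z-x_J|\le\rho,\ y\ge0\}$. Since $(\ell+\frac12)/A<\rho$, this half-disc contains $J\times[0,h]$ at positive distance from the circular arc. Put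
$$\beta(x,y)=\frac{5\rho(y+\rho)}{(x-x_J)^2+(y+\rho)^2},$$
positive and harmonic in $y>-\rho$. On $K_\rho$ we have $y+\rho\ge\rho$, and the denominator is $|z-x_J|^2+2y\rho+\rho^2\le4\rho^2$, so $\beta\ge1$ there. Let $\gamma\le1$ be the harmonic measure of the top of $(0,1)\times(0,3)$, and
$$O=\big(D^J\cap(0,1)\times(0,3)\big)\setminus K_\rho .$$
On $\partial O$: $U=0$ on the part in $\partial D$, $U\le M=M\gamma$ on the top, and $U\le N\le N\beta$ on the arc by (3). So $U\le N\beta+M\gamma$ in $O$. Points of level $y=h$ inside $K_\rho$ are covered by (3), since they lie above level $h-w'$: again $U\le N\le N\beta$ (and $U=0$ at slit tips). Therefore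
$$b\le N\int_0^1\beta(x,h)\theta(x)\,dx+M\le N\int_0^1\beta(x,h)\theta(x)\,dx+\tfrac b2.$$
Let $H=h+\rho=3\ell/A$. Since $H\ge9/A$ we have $1+H^{-2}\le A^2$. Using $\theta(x)\le\theta(x_J)+\pi|x-x_J|$, $\int_{\mathbb R}\frac{H}{t^2+H^2}dt=\pi$ and $\int_{-1}^1\frac{|t|}{t^2+H^2}dt=\log(1+H^{-2})\le2\log A$,
$$\int_0^1\beta(x,h)\theta\,dx\le5\pi\rho\Big[\theta(x_J)+H\log(1+H^{-2})\Big]\le5\pi\rho\Big[\theta(x_J)+\frac{6\ell\log A}A\Big]\le C\ell^2\log A\,\frac{\theta(x_J)}A,$$
because $\theta(x_J)\ge2\min(x_J,1-x_J)\ge1/A$. With Step 3, $b\le C\ell^2\log A\cdot A^{-1}\theta(x_J)e^{-\pi\ell}$, and $\ell\le L_+$. Together with Steps 1 and 2 this proves the lemma. $\square$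

## 7. Equal slits drift; self-correcting slits by Brouwer's theorem

Section 1 tells us the target. A cell $I\in\mathcal G_k$ has mass $A^{-k}$, so its length should be of order $A^{-k/s}$. Hence we want $P(I)$ comparable to $A^{-k/s}$, with constants independent of $k$ and $m$.

The first thing to try is one common value $L_I=\ell$ for all cells, as for self-similar sets. Put $K=C_*L_+^2\log A$, a constant times $(\log A)^3$ for fixed $s$. Follow the chain $M_0\supset M_1\supset\cdots$ in which each cell is the middle child ($j=\lceil A/2\rceil$) of the previous one, and the chain $N_0\supset N_1\supset\cdots$ of leftmost children. In the first chain the sine in Lemma 3 is at least $\cos\frac\pi{2A}\ge\frac1{\sqrt2}$, and in the second it is at most $\frac\pi{2A}$. So Lemma 3 gives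
$$\frac{P(M_k)}{P(N_k)}\ge\Big(\frac{\sqrt2\,A}{\pi C_*K}\Big)^k.$$
For large $A$ this grows exponentially in $k$, whatever $\ell$ is, so $P(I)\approx A^{-k/s}$ with uniform constants is impossible. The discrepancy between end and middle children, a factor about $A$ in one generation, accumulates.

The cure is to let the slits inside $I$ respond to the error already made by $I$. Write $\rho_I=P(I)A^{k/s}$ for the error. By Lemma 3, $\rho_J$ is $\rho_I\,A^{1/s-1}\sin\frac{\pi(j-1/2)}A\,e^{-\pi L_I}$ up to a factor $K^{\pm1}$. If we choose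
$$e^{-\pi L_I}=A^{2-1/s}/\rho_I,$$
the old error cancels, and $\rho_J$ is $A\sin\frac{\pi(j-1/2)}A\in[1,A]$ up to $K^{\pm1}$. The error never exceeds one generation's worth. We need $L_I\ge3$ even when $\rho_I$ is as small as $K^{-1}$, that is, $A^{1/s-2}\ge Ke^{3\pi}$. For large $A$ this is possible because $\frac1s>2$.

One obstacle remains: we cannot simply choose the heights generation by generation. The domain $D^I$ contains slits of all generations standing outside $I$. Lengthening any of them strictly decreases $P_L(I)$, because by (1) the loss is the integral of a positive function over a piece of positive harmonic measure. So the prescription for $L_I$ refers to heights not yet chosen. It is a fixed-point equation for the vector $L$, and for Brouwer's theorem we need continuity.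

**Lemma 4.** For each $I\in\mathcal G_0\cup\dots\cup\mathcal G_m$, the map $L\mapsto P_L(I)$ is continuous on $[3,L_+]^{\mathcal G_0\cup\dots\cup\mathcal G_{m-1}}$.

*Proof.* Comparing $L$ and $L'$ with their componentwise minimum, we may assume $L\le L'$, with slit heights differing by at most $\delta<r_0:=\frac12A^{-m}$. Let $u(z)=\omega_{D_L^I}^z(\sigma_I)$. Since $D_{L'}^I\subset D_L^I$, (1) gives
$$0\le P_L(I)-P_{L'}(I)\le\sup u,$$
the supremum being over the added slit pieces that lie in $D_L^I$.

Such a piece starts at the tip $t$ of a slit $\Sigma$ of $D_L$, of length at least $3A^{-m}>r_0$. Its base is outside $\operatorname{int}I$, since by (F2) slits based in $\operatorname{int}I$ stay in the removed box. The disc $B(t,r_0)$ meets no other slit, neither side of the strip, nor the floor. It also misses $\operatorname{int}I\times(0,w_I]$ and $\overline{\sigma_I}$. Indeed, either the base is an endpoint of $I$, and then the tip has height at least $3w_I$ while the box has height $w_I$ and $r_0<w_I$; or the base is at distance at least $A^{-m}$ from $I$. So $B(t,r_0)\cap D_L^I=B(t,r_0)\setminus\Sigma$.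 Here $u\le1$, and $u$ vanishes on $\Sigma$. Hence $u\le W$, where $W$ is the harmonic measure of the circle in $B(t,r_0)\setminus\Sigma$.

A square root maps this slit disc, scaled to radius $1$, to a half-disc, and $|z-t|/r_0$ becomes $|\zeta|^2$. Extend $W$ by odd reflection to a harmonic function $\widetilde W$ on the unit disc, with $|\widetilde W|\le1$ and $\widetilde W(0)=0$. Harnack's inequality for $1-\widetilde W\ge0$, which equals $1$ at $0$, gives $1-\widetilde W(\zeta)\ge\frac{1-|\zeta|}{1+|\zeta|}$, so $\widetilde W(\zeta)\le2|\zeta|$. Therefore $u(z)\le2(|z-t|/r_0)^{1/2}$, and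
$$0\le P_L(I)-P_{L'}(I)\le2(\delta/r_0)^{1/2}.\qquad\square$$

**Choice of $A$.** Enlarge $C_*$ so that $C_*\ge1/p_0$, and let $K=C_*L_+^2\log A$. Since $\log K=O_s(\log\log A)$ and $\frac1s-2>0$, we can fix $A=A(s)$ with
$$3\le L_+\le A/4,\qquad K\le A,\qquad\big(\tfrac1s-2\big)\log A-\log K\ge3\pi.\tag{4}$$

**Proposition 5.** For every $m\ge1$ there is $L$ with $K^{-1}A^{-k/s}\le P_L(I)\le KA\cdot A^{-k/s}$ for all $I\in\mathcal G_k$, $0\le k\le m$.

*Proof.* Let $\rho_I(L)=P_L(I)A^{k/s}$ and
$$\lambda_I(L)=\tfrac1\pi\big[(\tfrac1s-2)\log A+\log\rho_I(L)\big].$$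
The map $L\mapsto\big(\min(L_+,\max(3,\lambda_I(L)))\big)_I$, with $I$ in $\mathcal G_0\cup\dots\cup\mathcal G_{m-1}$, sends the cube $[3,L_+]^{\mathcal G_0\cup\dots\cup\mathcal G_{m-1}}$ to itself and is continuous by Lemma 4. By Brouwer's theorem it has a fixed point $L$. We show by induction on $k$ that $\rho_I\in[K^{-1},KA]$; the point is that the truncation is never active.

For $k=0$, $\rho_I=p_0\in[K^{-1},1]$. Suppose the bounds hold for $I\in\mathcal G_k$, $k\le m-1$. By (4), $\lambda_I\ge\frac1\pi[(\frac1s-2)\log A-\log K]\ge3$. As $KA\le A^2$, also $\lambda_I\le\frac1\pi[(\frac1s-2)\log A+2\log A]=L_+$. So $L_I=\lambda_I$, that is, $e^{-\pi L_I}=A^{2-1/s}/\rho_I$. For the $j$-th child $J$, Lemma 3 gives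
$$\rho_J=\rho_IA^{1/s}\frac{P(J)}{P(I)}\in[K^{-1},K]\cdot\rho_IA^{1/s}\cdot A^{-1}\sin\tfrac{\pi(j-1/2)}A\cdot\frac{A^{2-1/s}}{\rho_I}=[K^{-1},K]\cdot A\sin\tfrac{\pi(j-1/2)}A,$$
and $1\le A\sin\frac{\pi(j-1/2)}A\le A$, the left inequality because $\theta(x)\ge2\min(x,1-x)$. $\square$

## 8. Reading masses and lengths on the line

**Lemma 6.** Let $D$ be any comb with finitely many slits, and let $\varphi=v+iu$ and $E_D$ be as in Section 1. The harmonic measure of $\mathbb C\setminus E_D$ with pole $\infty$ is $v'(t)\,dt$ on $E_D$.

*Proof.* The plan is to recognize $u$, reflected evenly, as a multiple of the Green function. Extend $u$ by $u(\bar z)=u(z)$. Let $G$ be a component of $\mathbb R\setminus E_D$. On $G$ the function $v$ is a constant $c_G$, because $\varphi(G)$ lies on a vertical line. By the Schwarz reflection principle $\varphi-c_G$ extends analytically across $G$ by $\varphi(\bar z)-c_G=-\overline{(\varphi(z)-c_G)}$, and the imaginary part of this extension is the even extension of $u$. This covers all of $G$, including preimages of slit tips; the corners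 at slit bases and the corners $0,1$ correspond to points of $E_D$. So $u$ is harmonic in $\mathbb C\setminus E_D$. It is continuous on $\mathbb C$, zero on $E_D$ and positive elsewhere. It tends to $\infty$ at $\infty$, because $|\varphi|\to\infty$ and $0<v<1$ in $\mathbb H$. By Bôcher's theorem $u=\kappa\log|z|+O(1)$ at $\infty$, with $\kappa>0$. By the Green function fact in Section 4, $u/\kappa$ is the Green function and the harmonic measure from $\infty$ is $\mu=\frac1{2\pi\kappa}\Delta u$.

In the interior of an interval of $E_D$, $\varphi$ extends analytically, now with $u$ reflected oddly. The jump of the normal derivative of the even extension is $2u_y=2v_x$. So there $\mu=\frac1{\pi\kappa}v'(t)\,dt$. Endpoints are not charged, since at an atom the potential of $\mu$, hence the Green function, would be $-\infty$. Finally $\int_{E_D}v'=1$, the length of the floor, and $\mu$ has mass $1$, so $\pi\kappa=1$. $\square$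

**Lemma 7.** If all slits of $D$ have height at most $\frac14$ and $\zeta_0=\varphi^{-1}(z_0)$, then
$$C^{-1}|X|\le\omega_{\mathbb H}^{\zeta_0}(X)\le C|X|\qquad\text{for Borel }X\subset[0,1].\tag{5}$$

*Proof.* It suffices that $\zeta_0$ lies in a fixed compact subset of $\mathbb H$. The square $(0,1)\times(\frac32,\frac52)$ lies in $D$ and has center $z_0$, so the left and right sides of $D$ each have harmonic measure at least $\frac14$ from $z_0$. By (1), the two sides have no larger harmonic measure in $D$ than in the full half-strip. So the remaining boundary part, which corresponds to $[0,1]$, has harmonic measure at least that of the floor in the full half-strip, an absolute positive constant. Hence from $\zeta_0$ the intervals $(-\infty,0),(0,1),(1,\infty)$ all have harmonic measure at least $c$. These three numbers are $\frac1\pi\arg\zeta_0$, $\frac1\pi(\arg(\zeta_0-1)-\arg\zeta_0)$ and $1-\frac1\pi\arg(\zeta_0-1)$, that is, $\frac1\pi$ times the angles of the triangle $0,1,\zeta_0$ at $0$, $\zeta_0$ and $1$. So all angles are at least $\pi c$. By the law of sines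 $|\zeta_0|$ is bounded above and below, and $\operatorname{Im}\zeta_0=|\zeta_0|\sin(\arg\zeta_0)$ is bounded below. $\square$

Now fix $m$ and let $D=D_L$ with $L$ from Proposition 5; its slits have height at most $\frac14$. Write $E_m=E_D$ and $\mu_m=\omega^\infty_{\mathbb C\setminus E_m}$. The set $E_m$ is the disjoint union of closed intervals $e_I$, $I\in\mathcal G_m$, with $v(e_I)=I$. For $I\in\mathcal G_k$ let $J_I=[\alpha_I,\beta_I]$ correspond to the part of the boundary between the two bottom corners of $I$, so $J_I=e_I$ if $k=m$. For fixed $k$ these intervals are disjoint and $E_m\subset\bigcup_{I\in\mathcal G_k}J_I\subset[0,1]$. By Lemma 6,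
$$\mu_m(J_I)=v(\beta_I)-v(\alpha_I)=A^{-k},\qquad I\in\mathcal G_k.$$

We need one transfer inequality. The endpoints of $\sigma_I$ lie on $\partial D$ strictly above the bottom corners of $I$, so $\varphi^{-1}(\sigma_I)$ is a crosscut of $\mathbb H$ with end points $a_1<\alpha_I$ and $b_1>\beta_I$. It splits $\mathbb H$ into $\varphi^{-1}(D\cap(\operatorname{int}I\times(0,w_I)))$, whose real boundary is $[a_1,b_1]$, and $G'=\varphi^{-1}(D^I)\ni\zeta_0$, whose real boundary is $\mathbb R\setminus(a_1,b_1)$. For Borel $X\subset\mathbb R$, (1) in $\mathbb H\supset G'$ and conformal invariance give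
$$\omega_{\mathbb H}^{\zeta_0}(X)\ge\int_{\sigma_I}\omega_{\mathbb H}^{\varphi^{-1}(z)}(X)\,d\omega_{D^I}^{z_0}(z),\quad\text{with equality if }X\subset(a_1,b_1).\tag{6}$$

**Lemma 8.** With $C_1=CKA\ge1$, $c_1=c/K\le1$, and constants $C_2,c_2>0$ depending only on $s$:

(a) $|J_I|\le C_1A^{-k/s}$ for $I\in\mathcal G_k$;

(b) $\operatorname{dist}(J_I,J_{I'})\ge c_1A^{-k/s}$ for distinct $I,I'\in\mathcal G_k$;

(c) $\mu_m(B(x,\varrho))\le C_2\varrho^s$ for all $m$, $x\in\mathbb R$, $0<\varrho\le1$;

(d) if $x\in E_m$ and $C_1A^{-m/s}<\varrho\le1$, then $\mu_m(B(x,\varrho))\ge c_2\varrho^s$.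

*Proof of (a).* The set $J_I$ can be reached only through the lid. Apply (6) with $X=J_I\subset(a_1,b_1)$: the integrand is at most $1$, so $\omega_{\mathbb H}^{\zeta_0}(J_I)\le P(I)\le KA\cdot A^{-k/s}$. Use (5).

*Proof of (b).* A slit face between the two intervals provides the distance. Say $I$ is to the left, $q<1$ is the right endpoint of $I$, and $w=w_I$. Let $\Gamma$ be the left face of $\{q\}\times(\frac w2,\frac{3w}2)$, which lies in $\partial D$ by (F1). Its preimage $X$ lies between $J_I$ and $J_{I'}$. The rectangle $R=\operatorname{int}I\times(\frac w2,\frac{3w}2)$ lies in $D$ by (F2), and $\Gamma$ is its right side, so $\omega_{\mathbb H}^{\varphi^{-1}(z)}(X)\ge\omega_R^z(\Gamma)$ for $z\in\sigma_I$. By (6) and Lemma 2,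
$$\omega_{\mathbb H}^{\zeta_0}(X)\ge\int_{\sigma_I}\omega_R^z(\Gamma)\,d\omega_{D^I}^{z_0}(z)\ge cP(I)\int_{\sigma_I}\omega_R^z(\Gamma)\,d\nu_I(z)=c'P(I)\ge c'K^{-1}A^{-k/s},$$
the last integral being an absolute constant by scaling. By (5), $|X|\ge cK^{-1}A^{-k/s}$.

*Proof of (c).* Let $k\in\{0,\dots,m\}$ be the largest integer with $2\varrho<c_1A^{-k/s}$. If none exists, $2\varrho\ge c_1$ and $\mu_m(B(x,\varrho))\le1\le(2\varrho/c_1)^s$. Otherwise, by (b), $B(x,\varrho)$ meets at most one $J_I$ with $I\in\mathcal G_k$. If $k<m$, then $2\varrho\ge c_1A^{-(k+1)/s}$, so $\mu_m(B(x,\varrho))\le A^{-k}\le A(2\varrho/c_1)^s$.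

If $k=m$, we are inside a single interval $e_I$, and the corner exponent of Section 3 decides. Let $I=[a,a+w]$, $w=A^{-m}$, and let $T=v(B(x,\varrho)\cap e_I)$, an interval of length $t=\mu_m(B(x,\varrho))$. The rectangle $\operatorname{int}I\times(0,2w)$ lies in $D$. By Lemma 1(ii) (normalized height $2$, level $1$), the harmonic measure of $T\times\{0\}$ in this rectangle, at the point of $\sigma_I$ over $x''$, is at least $e^{-\pi}\sin\frac{\pi(x''-a)}w\cdot\frac1w\int_T\sin\frac{\pi(x'-a)}w\,dx'$. Using (5), (6) with $X=B(x,\varrho)\cap e_I$, and Lemma 2,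
$$2C\varrho\ge\omega_{\mathbb H}^{\zeta_0}(X)\ge cP(I)\,\frac1w\int_T\sin\frac{\pi(x'-a)}w\,dx'\ge cP(I)\Big(\frac tw\Big)^2\ge cK^{-1}A^{-m/s}\Big(\frac tw\Big)^2.$$
The third inequality says that $\int\theta\ge\tau^2/2$ over a subinterval of $[0,1]$ of length $\tau$. To see it, cut the subinterval at $\frac12$ into pieces of lengths $\tau_1+\tau_2=\tau$. Since $\theta(x)\ge2\min(x,1-x)$, the pieces contribute at least $\tau_1^2+\tau_2^2\ge\tau^2/2$. Now $\varrho A^{m/s}<c_1/2<1$ and $s<\frac12$, so
$$t\le(CK)^{1/2}A^{-m}(\varrho A^{m/s})^{1/2}\le(CK)^{1/2}A^{-m}(\varrho A^{m/s})^s=(CK)^{1/2}\varrho^s.$$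

*Proof of (d).* Let $k\in\{0,\dots,m\}$ be the least integer with $C_1A^{-k/s}<\varrho$. Since $C_1\ge1\ge\varrho$, $k\ge1$. Let $x\in J_I$, $I\in\mathcal G_k$. By (a) $J_I\subset B(x,\varrho)$, so $\mu_m(B(x,\varrho))\ge A^{-k}=A^{-1}A^{-(k-1)}\ge A^{-1}(\varrho/C_1)^s$. So $c_2=A^{-1}C_1^{-s}$ works. $\square$

## 9. Passing to the limit: proof of Theorem A

**Step 1: the limit set and measure.** We extract $E$ and transfer the mass bounds. Pass to a subsequence with $\mu_m\to\mu$ weakly and $E_m\to E$ in Hausdorff distance. Then $\{0,1\}\subset E\subset[0,1]$. From (c), $\mu(B(x,\varrho))\le\liminf\mu_m(B(x,\varrho))\le C_2\varrho^s$ for $x\in\mathbb R$, $0<\varrho\le1$. For $x\in E$ pick $x_m\in E_m$ with $x_m\to x$. By (d),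
$$\mu(B(x,\varrho))\ge\mu(\overline B(x,\varrho/2))\ge\limsup\mu_m(B(x_m,\varrho/4))\ge c_2(\varrho/4)^s .$$
Points off $E$ have a neighborhood missing $E_m$ for large $m$, so $\operatorname{supp}\mu\subset E$. With the lower bound, $\operatorname{supp}\mu=E$.

**Step 2: comparison with Hausdorff measure.** We need to convert ball bounds into bounds for $\mathcal H^s$. In the next lemma $s$ may be any positive number and the dimension of the space is arbitrary.

**Lemma 9.** Let $\mu$ be a finite Borel measure with compact support $E$ and $c_3r^s\le\mu(B(x,r))\le C_3r^s$ for $x\in E$, $0<r\le1$. Then for Borel $F\subset E$: $\ \mu(F)\le2^sC_3\mathcal H^s(F)$ and $\mathcal H^s(F)\le10^sc_3^{-1}\mu(F)$.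

*Proof.* Let $F$ be covered by sets $U_i$ meeting $F$ at points $x_i$, with $d_i\ge\operatorname{diam}U_i$ and $0<d_i\le\frac12$. Then $U_i\subset B(x_i,2d_i)$, so $\mu(F)\le\sum\mu(B(x_i,2d_i))\le2^sC_3\sum d_i^s$. The $d_i^s$ can be taken with sum arbitrarily close to $\sum(\operatorname{diam}U_i)^s$, and the first bound follows. Conversely let $\epsilon>0$, $0<\delta\le1$, and let $G\supset F$ be open with $\mu(G)\le\mu(F)+\epsilon$. By Vitali's $5r$-covering lemma there are disjoint balls $\overline B(x_i,r_i)\subset G$ with $x_i\in F$, $r_i\le\delta$ and $F\subset\bigcup\overline B(x_i,5r_i)$; they are countably many since each has positive measure. So $\mathcal H^s_{10\delta}(F)\le\sum(10r_i)^s\le10^sc_3^{-1}\sum\mu(\overline B(x_i,r_i))\le10^sc_3^{-1}(\mu(F)+\epsilon)$. Let $\delta,\epsilon\to0$. $\square$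

So $\mu$ and $\mathcal H^s|_E$ are comparable, and since $\operatorname{diam}E=1$, $E$ is $s$-AD regular.

**Step 3: $\mu$ is the harmonic measure of $\Omega=\mathbb C\setminus E$ from $\infty$.** We pass to the limit in the Green functions. Let $f_m(z)=\int\log|z-x|\,d\mu_m(x)$ and $f(z)=\int\log|z-x|\,d\mu(x)$. For $0<\delta\le1$, replacing $\log t$ by $\max(\log t,\log\delta)$ changes $f_m(z)$ by
$$\int_{|z-x|<\delta}\log\frac\delta{|z-x|}\,d\mu_m(x)=\int_0^\delta\mu_m(B(z,\varrho))\frac{d\varrho}\varrho\le\int_0^\delta C_2\varrho^s\frac{d\varrho}\varrho=\frac{C_2\delta^s}s,$$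
because $B(z,\varrho)\cap\mathbb R\subset B(\operatorname{Re}z,\varrho)$, and the same holds for $f$. The truncated potentials are $\delta^{-1}$-Lipschitz in $z$ and converge pointwise by weak convergence, hence locally uniformly. So $f_m\to f$ locally uniformly on $\mathbb C$, and $f$ is continuous.

Let $g_m$ be the Green function of $\mathbb C\setminus E_m$ with pole $\infty$. It is the potential of $\mu_m$ plus a constant, $f_m=g_m-\gamma_m$. So $f_m\ge-\gamma_m$, with equality on $E_m$. As $0\in E_m$, $\gamma_m=-f_m(0)\to-f(0)=:\gamma$. For $x\in E$ and $E_m\ni x_m\to x$, $f(x)=\lim f_m(x_m)=-\gamma$. Hence $f+\gamma$ is continuous on $\mathbb C$, nonnegative, zero on $E$, harmonic in $\Omega$, and equal to $\log|z|+O(1)$ at $\infty$. By the Green function fact of Section 4, $\omega^\infty=\frac1{2\pi}\Delta(f+\gamma)=\mu$.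

**Step 4: the dimension.** We check $\dim\omega\ge s$. If $\omega(E\setminus F)=0$, then $E\setminus F$ lies in an $\omega$-null Borel set $N\subset E$, and $\mathcal H^s(F)\ge\mathcal H^s(E\setminus N)\ge c\,\mu(E\setminus N)>0$ for some $c>0$. So $\dim_HF\ge s$. Since $\dim_HE=s$, $\dim\omega=s$. This proves Theorem A. $\square$

## 10. Multiplying by a cube: proof of Theorem B

For $n=1$ this is Theorem A. Let $n\ge2$ and $s'=s-(n-1)\in(0,\frac12)$. Let $E_1,\mu$ be the set and the harmonic measure of Theorem A for $s'$, let $Q=(0,1)^{n-1}$, and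
$$E=E_1\times\overline Q\subset\mathbb R\times\mathbb R^{n-1},$$
a compact subset of a hyperplane of $\mathbb C\times\mathbb R^{n-1}=\mathbb R^{n+1}$. Let $\mathcal L$ be Lebesgue measure on $\overline Q$.

**Step 1: regularity of $E$.** A ball $B((x,t),\varrho)$ contains $B(x,\frac\varrho2)\times B(t,\frac\varrho2)$ and is contained in $B(x,\varrho)\times B(t,\varrho)$. So $(\mu\times\mathcal L)(B((x,t),\varrho))$ is comparable to $\varrho^{s'+n-1}=\varrho^s$ for $(x,t)\in E$ and $0<\varrho\le\operatorname{diam}E=\sqrt n$, with the constants for $\mu$ changed only by factors depending on $n$. By Lemma 9, $\mu\times\mathcal L$ is comparable to $\mathcal H^s|_E$, and $E$ is $s$-AD regular. It remains to show that $\omega$ and $\mu\times\mathcal L$ have the same null sets.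

**Step 2: set-up with Brownian motion.** Let $X=(Z,T)$ be Brownian motion, with $Z$ planar and $T$ in $\mathbb R^{n-1}$ independent. Harmonic measure $\omega$ of $\mathbb R^{n+1}\setminus E$ is the law of $X$ at the first hitting time of $E$, restricted to the event that $E$ is hit. The null sets do not depend on the pole, so the pole may be chosen separately in Steps 3 and 4. Let $\tau$ be the hitting time of $E_1$ by $Z$. For $Z_0=z\notin E_1$, $0<\tau<\infty$ almost surely, since $E_1$ is compact and non-polar and planar Brownian motion is recurrent. Let $\pi_z$ be the law of $(Z_\tau,\tau)$. Its first marginal is the harmonic measure $\omega_1^z$ of $\mathbb C\setminus E_1$, which is mutually absolutely continuous with $\omega_1^\infty=\mu$. For Borel $F\subset E$ write $F_x=\{t:(x,t)\in F\}$; it suffices to consider Borel sets.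

**Step 3: $\mu\times\mathcal L\ll\omega$.** Here we keep $T$ inside $Q$. Start $X$ at $(z,t_0)$ with $z\notin E_1$, $t_0\in Q$. If $T$ stays in $Q$ up to time $\tau$, then $X$ first hits $E$ at time $\tau$. By independence
$$\omega(F)\ge\int\pi_z(dx,du)\int_{F_x\cap Q}p_u^Q(t_0,t)\,dt,$$
where $p_u^Q>0$ on $Q\times Q$ is the transition density of $T$ killed on leaving $Q$. If $\omega(F)=0$, then $\mathcal L(F_x)=0$ for $\omega_1^z$-a.e. $x$, hence for $\mu$-a.e. $x$. So $(\mu\times\mathcal L)(F)=0$.

**Step 4: $\omega\ll\mu\times\mathcal L$.** Let $(\mu\times\mathcal L)(F)=0$. We first discard the edge. By AD regularity, for small $\epsilon$ the compact set $E_1\times\partial Q$ is covered by at most $C\epsilon^{-s'-(n-2)}$ balls of radius $\epsilon$ centered on it. Brownian motion in $\mathbb R^{n+1}$, $n+1\ge3$, started at $p$, hits $B(y,\epsilon)$ with probability at most $(\epsilon/|p-y|)^{n-1}$. So from a pole outside $E$ the set $E_1\times\partial Q$ is hit with probability at most $C_p\epsilon^{\,n-1-s'-(n-2)}=C_p\epsilon^{1-s'}\to0$. Hence $\omega(E_1\times\partial Q)=0$.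

Since $Q$ is a countable union of open cubes compactly contained in $Q$, it remains to treat $F\subset E_1\times Q_1$, where $Q_1\Subset Q_2\Subset Q$ are open cubes. Start at $(z,t_0)$ with $z\notin E_1$, $t_0\notin\overline{Q_1}$. Let $S_1<R_1<S_2<\dots$ be the successive times of entering $\mathbb C\times\overline{Q_1}$ and then leaving $\mathbb C\times Q_2$. By continuity of paths, $T_{S_i}\in\partial Q_1$, and only finitely many crossings occur in bounded time. Every time $r$ with $T_r\in Q_1$ lies in some $(S_i,R_i)$. Indeed, take the largest $i$ with $S_i\le r$. Then $S_i<r$ because $T_{S_i}\in\partial Q_1$, and $R_i\le r$ would force $S_{i+1}\le r$.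

Suppose the first hit of $E$ is in $F$. At that time $T\in Q_1$, so it occurs in some $(S_i,R_i)$. Hence $E$ has not been hit up to and including time $S_i$, so $X_{S_i}=(z',t')\notin E$. As $t'\in\partial Q_1\subset Q$, we get $z'\notin E_1$. On $[S_i,R_i)$ we have $T\in Q_2\subset Q$, so there $X$ hits $E$ exactly when $Z$ hits $E_1$. By the strong Markov property, the probability that $X_{S_i}\notin E$ and the first hit of $E$ after $S_i$ lies in $F$ and occurs before $R_i$, given $X_{S_i}=(z',t')$, is at most
$$\int\pi_{z'}(dx,du)\int_{F_x}p_u(t',t)\,dt,$$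
where $p_u$ is the free Gaussian density. This is $0$, since $\mathcal L(F_x)=0$ for $\mu$-a.e. $x$, hence for $\omega_1^{z'}$-a.e. $x$. Summing over $i$, $\omega(F)=0$.

**Step 5: the dimension.** So $\omega$ and $\mathcal H^s|_E$ are mutually absolutely continuous. If $\omega(E\setminus F)=0$ then $\mathcal H^s(E\setminus F)=0$, so $\mathcal H^s(F)=\mathcal H^s(E)>0$ and $\dim_HF\ge s$. Hence $\dim\omega=s$. $\square$

## 11. Sharpness of $n-\frac12$ and the cost in $C_0$

**Proof of Corollary (i).** "If" is Theorem 1, and "only if" is Theorem B. $\square$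

**Proof of Corollary (ii).** We follow the constants. Let first $n=1$ and $s=\frac12-\eta\in[\frac14,\frac12)$.

**Step 1: the size of $A$.** We find how large $A$ must be for (4). We have $\frac1s-2=\frac{2\eta}s\ge4\eta$. Put $\Lambda=\log A$. Then $\frac2\pi\Lambda\le L_+\le\frac4\pi\Lambda$ and $K\le C\Lambda^3$. Hence (4) holds as soon as $A$ exceeds an absolute constant and
$$4\eta\Lambda-3\log\Lambda\ge C'$$
with $C'$ absolute. Let $x=\log\frac1\eta\ge\log4>1$ and let $A$ be the least integer with $\Lambda\ge B\eta^{-1}x$, where $B$ is a large absolute constant. At $\Lambda=B\eta^{-1}x$ we have $\log\Lambda=\log B+x+\log x\le\log B+2x$, so $4\eta\Lambda-3\log\Lambda\ge(4B-6)x-3\log B\ge C'$ for $B$ large. The function $4\eta\Lambda-3\log\Lambda$ is increasing for $\Lambda\ge\frac3{4\eta}$, so rounding up to an integer $A$ is harmless. Also $A\ge e^{4B\log4}$ is as large as needed. Thus (4) holds with $\log A\le C\eta^{-1}\log\frac1\eta$.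

**Step 2: the size of $C_0$.** All constants are now expressed through $A$. Since $K\le A$, and $C_*$ and all $c,C$ in Section 8 are absolute,
$$C_1=CKA\le CA^2,\quad c_1=\frac cK\ge cA^{-1},\quad C_2\le\max\{A(2/c_1)^s,(CK)^{1/2}\}\le CA^2,\quad c_2=A^{-1}C_1^{-s}\ge cA^{-2}.$$
By Step 1 of Section 9, $\mu(B(x,\varrho))$ lies between $cA^{-2}\varrho^s$ and $CA^2\varrho^s$ for $x\in E$, $0<\varrho\le1$. Lemma 9 costs only the factors $2^sC_3$ and $10^sc_3^{-1}$ with $C_3\le CA^2$ and $c_3\ge cA^{-2}$. So $E$ is $(s,C_0)$-AD regular with $C_0\le CA^4\le\exp(C\eta^{-1}\log\frac1\eta)$.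

For $n\ge2$, with $s'=\frac12-\eta$, Step 1 of Section 10 gives the two-sided bounds for $\mu\times\mathcal L$ with the same constants up to factors depending on $n$. Lemma 9 again gives $C_0\le C_nA^4\le\exp(C_n\eta^{-1}\log\frac1\eta)$, after enlarging $C_n$.

**Step 3: consequence for Theorem 2.** If $\exp(C_n\eta^{-1}\log\frac1\eta)\le C_0$, then the conclusion of Theorem 2 fails for $C_0$ at $s=n-\frac12-\eta$, so $\varepsilon(n,C_0)<\eta$. Take
$$\eta=C_n'\frac{\log\log C_0}{\log C_0},\qquad C_n'\ge\max(C_n,1),$$
with $C_0$ so large that $\eta\le\frac14$ and $\log\log C_0\ge1$. Then $\log\frac1\eta\le\log\log C_0$, so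
$$C_n\eta^{-1}\log\tfrac1\eta\le\frac{C_n}{C_n'}\cdot\frac{\log C_0}{\log\log C_0}\cdot\log\log C_0\le\log C_0,$$
as required. $\square$
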